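\title{An infinite-dimensional transitive system of three subspaces}

\begin{abstract}
We construct three closed subspaces of $\ell^2\oplus\ell^2$ such that the only bounded operators leaving all three invariant are the scalars. The subspaces are $\ell^2\oplus 0$ and the graphs of $D$ and $-UD$, where $D$ is a diagonal operator with very rapidly decreasing entries and $U$ is an infinite product of small plane rotations. Varying $D$ gives a family of such transitive systems, indexed by the subsets of $\mathbb N$, whose spaces of homomorphisms we compute. It follows that there are exactly $2^{\aleph_0}$ isomorphism classes of infinite-dimensional transitive systems of three subspaces. We also determine the Hilbert space dimensions in which a transitive system of three subspaces exists, and the numbers $n$ for which an infinite-dimensional transitive system of $n$ subspaces exists.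
\end{abstract}

\section{Introduction}\label{sec:intro}

Hilbert spaces are complex, inner products are linear in the first variable, $B(H,K)$ is the space of bounded operators from $H$ to $K$, $B(H)=B(H,H)$, and $\mathbb N=\{1,2,\dots\}$.

A \emph{system of $n$ subspaces} is a tuple $\mathcal S=(H;E_1,\dots,E_n)$, where $H$ is a Hilbert space and $E_1,\dots,E_n$ are closed subspaces of $H$. Given a second system $\mathcal T=(K;F_1,\dots,F_n)$, put
\[
\operatorname{Hom}(\mathcal S,\mathcal T)=\{T\in B(H,K):\ T(E_i)\subset F_i\ \text{ for } i=1,\dots,n\},\qquad \operatorname{End}(\mathcal S)=\operatorname{Hom}(\mathcal S,\mathcal S).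
\]
The systems $\mathcal S$ and $\mathcal T$ are \emph{isomorphic} if there is a bounded invertible operator $\varphi:H\to K$ with $\varphi(E_i)=F_i$ for all $i$. Their \emph{direct sum} is $\mathcal S\oplus\mathcal T=(H\oplus K;E_1\oplus F_1,\dots,E_n\oplus F_n)$. A system with $H\ne0$ is \emph{indecomposable} if it is not isomorphic to a direct sum of two systems whose underlying spaces are both nonzero, and \emph{transitive} if $\operatorname{End}(\mathcal S)=\mathbb CI$.

Isomorphisms are invertible operators, not unitaries, so they forget individual angles: any two pairs of distinct lines in $\mathbb C^2$ are isomorphic. They do remember whether $E_i\cap E_j$ is zero and whether $E_i+E_j$ is dense or closed. A decomposition of $\mathcal S$ produces an idempotent in $\operatorname{End}(\mathcal S)$ other than $0$ and $I$; transitivity forbids not only such idempotents but every nonscalar endomorphism. The basic example is three distinct lines $\ell_1,\ell_2,\ell_3$ in $\mathbb C^2$. Choose a basis $f_1\in\ell_1$, $f_2\in\ell_2$, scaled so that $f_1+f_2\in\ell_3$. An endomorphism $T$ has $Tf_1=\alpha f_1$ and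 $Tf_2=\beta f_2$, and $T(f_1+f_2)=\alpha f_1+\beta f_2$ lies in $\ell_3$ only if $\alpha=\beta$. So the system is transitive.

The following question comes from the paper of Enomoto and Watatani \cite{EW}.

\medskip
\noindent\textbf{Question.} \emph{Is there a transitive system $(H;E_1,E_2,E_3)$ with $H$ infinite-dimensional?}
\medskip

The simple cases suggest that there is not. An indecomposable system of two subspaces has dimension at most $2$, even when infinite dimension is allowed (Proposition~\ref{prop:two}). For three subspaces it is known that there are exactly nine finite-dimensional indecomposable systems up to isomorphism; the eight systems $(\mathbb C;E_1,E_2,E_3)$ with $E_i\in\{0,\mathbb C\}$ and the three lines in $\mathbb C^2$ are transitive and pairwise non-isomorphic, so they are these nine, and again the dimension is at most $2$. Finally, the direct analog of the three lines, namely $K\oplus0$, $0\oplus K$ and the graph of a bounded operator on $K$, is never transitive when $\dim K\ge2$ (Example~\ref{ex:graph}).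

These cases miss a position that exists only in infinite dimension: two closed subspaces can have zero intersection and a dense sum without being complementary. It is known that an infinite-dimensional indecomposable system of three subspaces must be in this position for every pair: $E_i\cap E_j=0$ and $E_i+E_j$ is dense and not closed whenever $i\ne j$. We use the two known facts just quoted only for orientation; the proofs below do not depend on them. The answer to the question is yes.

\begin{theorem}\label{thm:main}
There are a positive injective compact diagonal operator $D$ and a unitary $U$ on $\ell^2$ such that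
\[
\mathcal S=\bigl(\ell^2\oplus\ell^2;\ \ell^2\oplus0,\ \{(x,Dx):x\in\ell^2\},\ \{(x,-UDx):x\in\ell^2\}\bigr)
\]
is transitive.
\end{theorem}

The construction has a free parameter, which gives more. For $A,B\subset\mathbb N$ we write $B\subset^*A$ if $B\setminus A$ is finite. The dimension of a Hilbert space means the cardinality of an orthonormal basis.

\begin{theorem}\label{thm:family}
\begin{enumerate}
\item[(a)] There are transitive systems $\mathcal S_A$ of three subspaces of $\ell^2\oplus\ell^2$, indexed by all $A\subset\mathbb N$, such that $\dim\operatorname{Hom}(\mathcal S_A,\mathcal S_B)=1$ if $B\subset^*A$, and $\operatorname{Hom}(\mathcal S_A,\mathcal S_B)=0$ otherwise.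
\item[(b)] There are exactly $2^{\aleph_0}$ isomorphism classes of infinite-dimensional transitive systems of three subspaces. There is a family of $2^{\aleph_0}$ of them with $\operatorname{Hom}(\mathcal S,\mathcal T)=0=\operatorname{Hom}(\mathcal T,\mathcal S)$ for any two distinct members $\mathcal S,\mathcal T$.
\item[(c)] A transitive system of three subspaces exists in a Hilbert space of dimension $\kappa$ if and only if $\kappa\in\{1,2,\aleph_0\}$.
\item[(d)] An infinite-dimensional transitive system of $n$ subspaces exists if and only if $n\ge3$. For $n\le2$ there is not even an infinite-dimensional indecomposable one.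
\end{enumerate}
\end{theorem}

Section~\ref{sec:small} proves the negative statements. Section~\ref{sec:ranges} turns the question into one about an operator that preserves two operator ranges, and Section~\ref{sec:model} shows in $\mathbb C^3$ how a rotation constrains such an operator. The operators $U$ and $D_A$ are built in Section~\ref{sec:construction}, the main estimate is in Section~\ref{sec:rigidity}, and the theorems are proved in Sections~\ref{sec:hom} and~\ref{sec:count}.

\section{Where transitive systems cannot live}\label{sec:small}

The algebra $\operatorname{End}(\mathcal S)$ need not be closed under adjoints, but decompositions can often be found with the orthogonal projections onto the $E_i$, which are self-adjoint.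

\begin{lemma}\label{lem:reduce}
Let $\mathcal S=(H;E_1,\dots,E_n)$ with $H\ne0$, and let $Q_i$ be the orthogonal projection onto $E_i$.
\begin{enumerate}
\item[(a)] If $\mathcal S$ is transitive, then it is indecomposable.
\item[(b)] If $\mathcal S$ is indecomposable and $M\ne0$ is a closed subspace invariant under $Q_1,\dots,Q_n$, then $M=H$.
\item[(c)] If $\mathcal S$ is indecomposable, then $H$ is separable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\varphi$ is an isomorphism of $\mathcal S$ onto $\mathcal S_1\oplus\mathcal S_2$ with both spaces nonzero, then $\varphi^{-1}(I\oplus0)\varphi\in\operatorname{End}(\mathcal S)$ is an idempotent different from $0$ and $I$, hence not a scalar.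

(b) Since $Q_i$ is self-adjoint, $M^\perp$ is also invariant under $Q_i$, so the orthogonal projection $P_M$ onto $M$ commutes with $Q_i$. For $x\in E_i$ this gives $P_Mx=P_MQ_ix=Q_iP_Mx\in E_i\cap M$, and then $x-P_Mx\in E_i\cap M^\perp$. Thus $E_i=(E_i\cap M)\oplus(E_i\cap M^\perp)$ for all $i$, and $\mathcal S$ is isomorphic to the direct sum of a system on $M$ and a system on $M^\perp$. Indecomposability forces $M^\perp=0$.

(c) Fix $x\ne0$ and let $M$ be the closed span of $x$ and the countably many vectors $Q_{i_1}\cdots Q_{i_r}x$. Then $M$ is separable, nonzero and invariant under every $Q_i$, so $H=M$ by (b).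
\end{proof}

For two subspaces with projections $P$ and $Q$ there is a self-adjoint operator commuting with both, namely $(P-Q)^2$. It records the angle: for two lines in $\mathbb R^2\subset\mathbb C^2$ at angle $\theta$ one has $(P-Q)^2=(\sin^2\theta)I$. Recall that the spectral projections of a bounded self-adjoint operator $C$ commute with every bounded operator that commutes with $C$, and that $C$ is a scalar if each of its spectral projections is $0$ or $I$.

\begin{proposition}\label{prop:two}
An indecomposable system of at most two subspaces has dimension at most $2$.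
\end{proposition}

\begin{proof}
Let $P$ and $Q$ be the orthogonal projections onto the subspaces, with $0$ in place of a missing one. By Lemma~\ref{lem:reduce}(b), the only nonzero closed subspace invariant under $P$ and $Q$ is $H$. Put $C=(P-Q)^2=P+Q-PQ-QP$. Then
\[
PC=P+PQ-PQ-PQP=P-PQP,\qquad CP=P+QP-PQP-QP=P-PQP,
\]
so $C$ commutes with $P$, and by the symmetry of $C$ in $P$ and $Q$ it commutes with $Q$. The range of a spectral projection of $C$ is therefore invariant under $P$ and $Q$, so it is $0$ or $H$. Hence $C=cI$ with $c\in\mathbb R$.

Suppose $P\ne0$ and take $x\ne0$ with $Px=x$. Then $PQx=PQPx=(P-PC)x=(1-c)x$. So $M=\operatorname{span}\{x,Qx\}$ is invariant under $P$, and it is invariant under $Q$ because $Q^2=Q$. Thus $H=M$ and $\dim H\le2$. If $P=0$, take $x\ne0$ in $\operatorname{ran}Q$ or in $\ker Q$; the line $\mathbb Cx$ is invariant under $P$ and $Q$, so $\dim H=1$.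
\end{proof}

For $S\in B(K)$ let $\operatorname{gr}S=\{(x,Sx):x\in K\}$. It is a closed subspace of $K\oplus K$, because $S$ is continuous.

\begin{example}\label{ex:graph}
Let $\dim K\ge2$ and $T\in B(K)$. The system $(K\oplus K;\,K\oplus0,\,0\oplus K,\,\operatorname{gr}T)$ is not transitive. Indeed, $T^*T\oplus TT^*$ preserves the two summands and maps $(x,Tx)$ to $(T^*Tx,T(T^*Tx))$, so it is an endomorphism. Suppose it is a scalar $c$. If $c=0$, then $T=0$ and $I\oplus0$ is an endomorphism. If $c>0$, then $T$ is invertible with inverse $c^{-1}T^*$, and $X\oplus TXT^{-1}$ is an endomorphism for every $X\in B(K)$; take $X$ nonscalar.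
\end{example}

\begin{proposition}\label{prop:three}
Let $(H;E_1,E_2,E_3)$ be transitive with $\dim H\ge3$. Then $E_i\cap E_j=0$ and $E_i+E_j$ is dense in $H$ for $i\ne j$, and $H$ is infinite-dimensional.
\end{proposition}

\begin{proof}
If some $E_k$ were $0$ or $H$, it would impose no condition on endomorphisms, so the other two subspaces would form a transitive system, and $\dim H\le2$ by Lemma~\ref{lem:reduce}(a) and Proposition~\ref{prop:two}. Hence $0\ne E_k\ne H$ for all $k$.

Let $\{i,j,k\}=\{1,2,3\}$. For nonzero $x,y\in H$ the rank-one operator $T\xi=\langle\xi,y\rangle x$ is not a scalar, and it leaves a subspace $E$ invariant as soon as $x\in E$ or $y\perp E$. If $E_i\cap E_j\ne0$, take $x$ in it and $y\perp E_k$. If $E_i+E_j$ is not dense, take $y\perp E_i+E_j$ and $x\in E_k$. In both cases $T$ is a nonscalar endomorphism, which is impossible.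

Suppose $\dim H<\infty$. Then each pair $E_i,E_j$ is complementary, so $\dim E_i+\dim E_j=\dim H$ for all $i\ne j$. The three dimensions equal a common $d$, and $\dim H=2d$, so $d\ge2$. Put $K=\mathbb C^d$ and choose an invertible linear map $H\to K\oplus K$ carrying $E_1$ to $K\oplus0$ and $E_2$ to $0\oplus K$. It carries $E_3$ to a $d$-dimensional subspace that meets $0\oplus K$ only in $0$, that is, to the graph of a linear map on $K$. Transitivity is preserved by isomorphisms, so this contradicts Example~\ref{ex:graph}.
\end{proof}

\section{From three subspaces to two operator ranges}\label{sec:ranges}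

A simple pair of closed subspaces with zero intersection and dense, non-closed sum is $K\oplus0$ and $\operatorname{gr}S$, where $S$ is injective with dense, non-closed range: the sum is $K\oplus\operatorname{ran}S$. We take both $E_2$ and $E_3$ in this position relative to $E_1$. For $S_1,S_2\in B(K)$ put
\[
\mathcal G(S_1,S_2)=(K\oplus K;\ K\oplus0,\ \operatorname{gr}S_1,\ \operatorname{gr}S_2).
\]

\begin{lemma}\label{lem:matrix}
Let $S_1,S_2,S_1',S_2'\in B(K)$. An operator $T\in B(K\oplus K)$ lies in $\operatorname{Hom}(\mathcal G(S_1,S_2),\mathcal G(S_1',S_2'))$ if and only if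
\[
T=\begin{pmatrix}X&Y\\0&Z\end{pmatrix}\quad\text{with } X,Y,Z\in B(K)\quad\text{and}\quad ZS_j=S_j'(X+YS_j)\quad(j=1,2).
\]
\end{lemma}

\begin{proof}
The condition $T(K\oplus0)\subset K\oplus0$ says that the lower left entry of $T$ vanishes. Then $T(x,S_jx)=\bigl((X+YS_j)x,\,ZS_jx\bigr)$, and this lies in $\operatorname{gr}S_j'$ for all $x$ exactly when $ZS_j=S_j'(X+YS_j)$.
\end{proof}

The operator $Z$ is the one that $T$ induces on the quotient by the first subspace, and the images of the two graphs in this quotient are $\operatorname{ran}S_1$ and $\operatorname{ran}S_2$. For an endomorphism, the equations of Lemma~\ref{lem:matrix} have the form $ZS_j=S_jX_j$ with $X_j$ bounded, so $Z$ leaves both ranges invariant. With $S_1=D$ and $S_2=-UD$ the ranges are $\operatorname{ran}D$ and $U\operatorname{ran}D$. The main task is to choose $D$ and $U$ so that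
\begin{equation}\label{eq:task}
ZD=DX_1,\qquad ZUD=UDX_2\qquad(Z,X_1,X_2\ \text{bounded})
\end{equation}
forces $Z$ to be a scalar. Once this is known, $X$ and $Y$ are found in a few lines.

Let $(e_n)_{n\ge1}$ be the standard basis of $\ell^2$, let $V_n=\operatorname{span}(e_1,\dots,e_n)$, let $P_n$ be the orthogonal projection onto $V_n$, and let $V_\infty=\bigcup_nV_n$. Suppose $De_n=\delta_ne_n$ with $\delta_n>0$ decreasing. Comparing matrix entries in the first equation of \eqref{eq:task} gives
\[
\langle Ze_j,e_i\rangle\,\delta_j=\delta_i\,\langle X_1e_j,e_i\rangle,\qquad\text{so}\qquad|\langle Ze_j,e_i\rangle|\le\|X_1\|\,\delta_i/\delta_j .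
\]
If $\delta_n$ decreases very fast, the entries of $Z$ below the diagonal ($i>j$) are extremely small, so $Z$ nearly leaves each $V_n$ invariant. Above the diagonal the bound is useless. The second equation says the same of $U^*ZU$, so $Z$ also nearly leaves each $UV_n$ invariant. We must place the second flag $(UV_n)$ so that the two conditions together control the entries above the diagonal.

One constraint on $U$ is visible at once. If $x\ne0$ lay in both $\operatorname{ran}D$ and $U\operatorname{ran}D$, every rank-one operator with range $\mathbb Cx$ would leave both ranges invariant. In particular $U$ cannot map any $V_n$ onto itself, since $V_n\subset\operatorname{ran}D$.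

\section{One rotation in $\mathbb C^3$}\label{sec:model}

If $Z$ leaves two subspaces invariant, it leaves their intersection invariant. The proof rests on a quantitative form of this fact, which is visible in $\mathbb C^3$.

Let $V=\operatorname{span}(e_1,e_2)=e_3^\perp$, let $0<\theta<\pi/2$, and let $G$ be the rotation
\[
Ge_1=\cos\theta\,e_1+\sin\theta\,e_3,\qquad Ge_2=e_2,\qquad Ge_3=w:=-\sin\theta\,e_1+\cos\theta\,e_3 .
\]
Then $GV=w^\perp$ and $V\cap GV=\mathbb Ce_2$. Let $Z$ have entries $z_{ij}=\langle Ze_j,e_i\rangle$, and suppose that $Z$ leaves $V$ and $GV$ invariant up to an error $\varepsilon$: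
\[
|\langle Za,e_3\rangle|\le\varepsilon\|a\|\quad(a\in V),\qquad|\langle Za,w\rangle|\le\varepsilon\|a\|\quad(a\in GV).
\]
The vector $e_2$ is admissible in both conditions. They give $|z_{32}|\le\varepsilon$ and $|{-\sin\theta}\,z_{12}+\cos\theta\,z_{32}|\le\varepsilon$, hence
\[
|z_{12}|\le\frac{2\varepsilon}{\sin\theta}.
\]
The rotation transfers the smallness of an entry below the diagonal to an entry above it, at the price of a factor $1/\sin\theta$.

In $\ell^2$ we do this at every level $n$. The subspace $V_n$ plays the role of $V$, and we rotate a unit vector $u_n\in V_n$ toward $e_{n+1}$ by an angle $\theta_n$. The computation above should then make $\langle Zv,u_n\rangle$ small for every unit vector $v\in V_n$ with $v\perp u_n$. Three points need care.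
\begin{enumerate}
\item[(i)] All rotations must be combined into one unitary $U$, and they disturb each other. The rotations at levels below $n$ map $V_n$ onto itself, so they are harmless if applied first. The rotations at levels above $n$ move $V_n$ by at most the sum $\sigma_n$ of their angles, so we need $\sigma_n/\theta_n\to0$.
\item[(ii)] The error $\eta_n$ in the near invariance of $V_n$ is divided by $\sin\theta_n$, so we need $\eta_n/\theta_n\to0$. This dictates how fast $\delta_n$ decreases.
\item[(iii)] One level gives a small bound, not zero, and only for $v\in V_n$. If the same vector $u$ is used as $u_n$ for infinitely many $n$, the bounds tend to zero and the spaces $V_n$ exhaust $V_\infty$, so $\langle Zv,u\rangle=0$ for all $v\perp u$. This says that $u$ is an eigenvector of $Z^*$. As for three lines in $\mathbb C^2$, the eigenvectors $e_j$ and $e_1+e_j$ are enough to make $Z^*$ a scalar.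
\end{enumerate}

\section{The construction}\label{sec:construction}

\subsection*{The vectors $u_n$}
For $j\ge1$ let $c_{2j-1}=e_j$ and $c_{2j}=(e_1+e_{j+1})/\sqrt2$. These are unit vectors, and $c_k\in V_k$ because $j\le2j-1$ and $j+1\le2j$. Write each $n\ge1$ uniquely as $n=2^{k-1}(2m-1)$ with $k,m\ge1$, and put $u_n=c_k$. Since $k\le2^{k-1}\le n$, the vector $u_n$ lies in $V_n$, and each $c_k$ equals $u_n$ for infinitely many $n$.

\subsection*{The unitary $U$}
Let $\theta_n=2^{-n^2}$ and $\sigma_n=\sum_{k>n}\theta_k$. Since $\theta_{k+1}\le\theta_k/2$,
\begin{equation}\label{eq:sigma}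
\sigma_n\le2\,\theta_{n+1}=2\cdot2^{-(n+1)^2}=2^{-2n}\theta_n,\qquad\sum_{n\ge1}\theta_n=\theta_1+\sigma_1\le\tfrac12+\tfrac18<1 .
\end{equation}
The vectors $u_n\in V_n$ and $e_{n+1}\in V_n^\perp$ are orthonormal. Let $G_n$ be the unitary with
\[
G_nu_n=\cos\theta_n\,u_n+\sin\theta_n\,e_{n+1},\qquad G_ne_{n+1}=-\sin\theta_n\,u_n+\cos\theta_n\,e_{n+1},
\]
and $G_n=I$ on $\{u_n,e_{n+1}\}^\perp$. Its eigenvalues on the plane of rotation are $e^{\pm i\theta_n}$, so $\|G_n-I\|=|e^{i\theta_n}-1|=2\sin(\theta_n/2)\le\theta_n$. Put $W_0=I$ and $W_n=G_nG_{n-1}\cdots G_1$.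

\begin{lemma}\label{lem:U}
The norm limits $U=\lim_NW_N$ and $R_n=\lim_NG_NG_{N-1}\cdots G_{n+1}$ exist and are unitary. For all $n\ge1$:
\begin{enumerate}
\item[(a)] $U=R_nG_nW_{n-1}$ and $\|R_n-I\|\le\sigma_n$;
\item[(b)] $W_{n-1}$ maps $V_n$ onto $V_n$ and fixes every vector of $V_n^\perp$;
\item[(c)] $\|U-I\|<1$, and $I+U$ is invertible.
\end{enumerate}
\end{lemma}

\begin{proof}
Consecutive partial products differ in norm by $\|G_N-I\|\le\theta_N$, which is summable. So the partial products are Cauchy in norm, and they stay within $\sum_k\theta_k<1$ of $I$ in the case of $U$ and within $\sigma_n$ of $I$ in the case of $R_n$. A norm limit of unitaries is unitary, since $W^*W=WW^*=I$ passes to the limit. Letting $N\to\infty$ in $W_N=(G_N\cdots G_{n+1})G_nW_{n-1}$ gives the factorization in (a). For $k<n$ both $u_k$ and $e_{k+1}$ lie in $V_n$, so $G_k$ fixes $V_n^\perp$ pointwise and, being unitary, maps $V_n$ onto $V_n$; this gives (b). Finally $I+U=2\bigl(I+\tfrac12(U-I)\bigr)$ is invertible by the Neumann series.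
\end{proof}

\subsection*{The operators $D_A$}
To obtain a family of systems we allow two possible weights, $\delta_n$ and $\delta_n^2$, at each $n$. The ratio $\delta_{n+1}/\delta_n$ that governed the near triangularity in Section~\ref{sec:ranges} is then replaced by $\delta_{n+1}/\delta_n^2$. Let $\delta_n=2^{-4^n}$. Since $4^n=(2^n)^2$ is at least $n^2$ and at least $n$,
\begin{equation}\label{eq:eta}
\eta_n:=\delta_{n+1}\delta_n^{-2}=2^{-4^{n+1}+2\cdot4^n}=2^{-2\cdot4^n}\le2^{-n^2-n}=2^{-n}\theta_n .
\end{equation}
For $A\subset\mathbb N$ let $a_n=2$ if $n\in A$ and $a_n=1$ otherwise, and define $D_Ae_n=\delta_n^{a_n}e_n$. For a second set $B$ the exponents are denoted $b_n$. The diagonal entries of $D_A$ are positive and tend to $0$, so $D_A$ is positive, injective and compact, and its range contains $V_\infty$ and is therefore dense. Let $D_A^{-1}P_n$ denote the finite-rank diagonal operator with entries $\delta_k^{-a_k}$ for $k\le n$ and $0$ for $k>n$, so that $D_A(D_A^{-1}P_n)=P_n$. The norm of a diagonal operator is the supremum of the moduli of its entries, and $\delta_k<1$ is decreasing. Hence, for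 all $A,B\subset\mathbb N$,
\begin{equation}\label{eq:gap}
\|(I-P_n)D_B\|=\sup_{k>n}\delta_k^{b_k}\le\delta_{n+1},\qquad\|D_A^{-1}P_n\|=\max_{k\le n}\delta_k^{-a_k}\le\delta_n^{-2}.
\end{equation}

\subsection*{The systems}
Put
\[
\mathcal S_A=\mathcal G(D_A,-UD_A)=\bigl(\ell^2\oplus\ell^2;\ \ell^2\oplus0,\ \operatorname{gr}D_A,\ \operatorname{gr}(-UD_A)\bigr).
\]
The system of Theorem~\ref{thm:main} is $\mathcal S_\emptyset$, with $D=D_\emptyset$.

\section{Rigidity of the two ranges}\label{sec:rigidity}

\begin{proposition}\label{prop:key}
Let $A,B\subset\mathbb N$, and let $Z,X_1,X_2\in B(\ell^2)$ satisfy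
\[
ZD_A=D_BX_1,\qquad ZUD_A=UD_BX_2 .
\]
Then $Z\in\mathbb CI$.
\end{proposition}

\begin{proof}
Let $L=\max(\|Z\|,\|X_1\|,\|X_2\|)$.

\emph{Step 1: both flags are nearly invariant.} We have $ZP_n=ZD_A(D_A^{-1}P_n)=D_BX_1(D_A^{-1}P_n)$, so \eqref{eq:gap} gives
\[
\|(I-P_n)ZP_n\|\le\|(I-P_n)D_B\|\,\|X_1\|\,\|D_A^{-1}P_n\|\le L\eta_n .
\]
The second hypothesis reads $(U^*ZU)D_A=D_BX_2$, which is the first with $U^*ZU$ and $X_2$ in place of $Z$ and $X_1$; hence $\|(I-P_n)U^*ZUP_n\|\le L\eta_n$. Thus, for unit vectors $a\in V_n$ and $b\in V_n^\perp$,
\begin{equation}\label{eq:flags}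
|\langle Za,b\rangle|\le L\eta_n,\qquad|\langle ZUa,Ub\rangle|\le L\eta_n .
\end{equation}

\emph{Step 2: replacing $U$ by the single rotation $G_n$.} Fix $n$, let $v\in V_n$ be a unit vector with $v\perp u_n$, and put
\[
w=G_ne_{n+1}=-\sin\theta_n\,u_n+\cos\theta_n\,e_{n+1}.
\]
These play the roles of $e_2$ and $w$ in Section~\ref{sec:model}. The vector $v$ is orthogonal to $u_n$ and $e_{n+1}$, so $G_nv=v$. By Lemma~\ref{lem:U}(b), $a=W_{n-1}^{-1}v$ is a unit vector in $V_n$ and $W_{n-1}e_{n+1}=e_{n+1}$. By Lemma~\ref{lem:U}(a),
\[
Ua=R_nG_nv=R_nv,\qquad Ue_{n+1}=R_nG_ne_{n+1}=R_nw .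
\]
The second inequality in \eqref{eq:flags}, with $b=e_{n+1}$, gives $|\langle ZR_nv,R_nw\rangle|\le L\eta_n$. To remove $R_n$, write
\[
\langle Zv,w\rangle-\langle ZR_nv,R_nw\rangle=\langle Z(I-R_n)v,w\rangle+\langle ZR_nv,(I-R_n)w\rangle .
\]
Each term on the right has modulus at most $L\sigma_n$, so $|\langle Zv,w\rangle|\le L\eta_n+2L\sigma_n$.

\emph{Step 3: the transfer.} The first inequality in \eqref{eq:flags} gives $|\langle Zv,e_{n+1}\rangle|\le L\eta_n$. By the formula for $w$,
\[
\sin\theta_n\,\langle Zv,u_n\rangle=\cos\theta_n\,\langle Zv,e_{n+1}\rangle-\langle Zv,w\rangle .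
\]
Since $0<\theta_n\le\frac12$, we have $\sin\theta_n\ge\theta_n-\theta_n^3/6\ge\theta_n/2$. With \eqref{eq:sigma} and \eqref{eq:eta},
\begin{equation}\label{eq:transfer}
|\langle Zv,u_n\rangle|\le\frac{2L\eta_n+2L\sigma_n}{\sin\theta_n}\le4L\bigl(2^{-n}+2^{-2n}\bigr)
\end{equation}
for every unit vector $v\in V_n$ with $v\perp u_n$.

\emph{Step 4: each $c_k$ is an eigenvector of $Z^*$.} Fix $u=c_k$ and $v\in V_\infty$ with $v\perp u$. For infinitely many $n$ we have both $u_n=u$ and $v\in V_n$, and for these $n$ the bound \eqref{eq:transfer} gives $|\langle Zv,u\rangle|\le4L(2^{-n}+2^{-2n})\|v\|$. Hence $\langle v,Z^*u\rangle=0$. Such $v$ are dense in $u^\perp$: given $y\perp u$, choose $y_r\in V_\infty$ with $y_r\to y$; then $y_r-\langle y_r,u\rangle u$ lies in $V_\infty\cap u^\perp$, because $u\in V_\infty$, and converges to $y-\langle y,u\rangle u=y$. So $Z^*u$ is orthogonal to $u^\perp$, that is, $Z^*u\in\mathbb Cu$.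

\emph{Step 5: $Z$ is a scalar.} By Step 4, $Z^*e_j=\mu_je_j$ for all $j\ge1$, and $Z^*(e_1+e_j)=\mu_1e_1+\mu_je_j$ is a multiple of $e_1+e_j$ for $j\ge2$. This forces $\mu_j=\mu_1$. The bounded operators $Z^*$ and $\mu_1I$ agree on a basis, so $Z=\overline{\mu_1}I$.
\end{proof}

The proposition can be stated for the ranges alone. Recall the closed graph theorem: an everywhere defined linear map between Banach spaces whose graph is closed is bounded.

\begin{corollary}\label{cor:ranges}
Let $D=D_A$ for some $A\subset\mathbb N$. A bounded operator $Z$ on $\ell^2$ that leaves both dense subspaces $\operatorname{ran}D$ and $U\operatorname{ran}D$ invariant is a scalar.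
\end{corollary}

\begin{proof}
Let $Z'\in B(\ell^2)$ leave $\operatorname{ran}D$ invariant. Since $D$ is injective, $X'=D^{-1}Z'D$ is an everywhere defined linear map with $DX'=Z'D$. If $x_r\to x$ and $X'x_r\to y$, then $Dy=\lim DX'x_r=\lim Z'Dx_r=Z'Dx=DX'x$, so $y=X'x$. Thus $X'$ is bounded. Both $Z'=Z$ and $Z'=U^*ZU$ leave $\operatorname{ran}D$ invariant, so there are bounded $X_1,X_2$ with $ZD=DX_1$ and $ZUD=UDX_2$, and Proposition~\ref{prop:key} applies with $B=A$.
\end{proof}

By the rank-one argument at the end of Section~\ref{sec:ranges}, the corollary implies $\operatorname{ran}D\cap U\operatorname{ran}D=0$. A finite product $W_N$ cannot replace $U$ in it, since $W_N$ maps $V_{N+1}$ onto itself.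

\section{Homomorphisms between the systems $\mathcal S_A$}\label{sec:hom}

If $B\subset^*A$, then $a_n\ge b_n$ for all but finitely many $n$, so the numbers $\delta_n^{a_n-b_n}$ are bounded. In this case $D_B^{-1}D_A$ denotes the bounded diagonal operator with these entries.

\begin{proposition}\label{prop:hom}
For $A,B\subset\mathbb N$,
\[
\operatorname{Hom}(\mathcal S_A,\mathcal S_B)=
\begin{cases}
\mathbb C\,(D_B^{-1}D_A\oplus I)&\text{if }B\subset^*A,\\
0&\text{otherwise.}
\end{cases}
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:matrix} with $(S_1,S_2)=(D_A,-UD_A)$ and $(S_1',S_2')=(D_B,-UD_B)$, the homomorphisms are the upper triangular matrices whose entries $X,Y,Z$ satisfy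
\begin{equation}\label{eq:hom}
ZD_A=D_B(X+YD_A),\qquad ZUD_A=UD_B(X-YUD_A).
\end{equation}
Let $X,Y,Z$ be a solution. Proposition~\ref{prop:key}, with $X_1=X+YD_A$ and $X_2=X-YUD_A$, gives $Z=\lambda I$. Canceling $U$ on the left of the second equation, we obtain
\[
\lambda D_A=D_B(X+YD_A),\qquad\lambda D_A=D_B(X-YUD_A).
\]
Subtracting gives $D_BY(I+U)D_A=0$. Since $D_B$ is injective, $Y(I+U)D_A=0$; since $D_A$ has dense range, $Y(I+U)=0$; since $I+U$ is invertible, $Y=0$. What remains is $\lambda D_A=D_BX$. Conversely, if $\lambda\in\mathbb C$ and $X\in B(\ell^2)$ satisfy $\lambda D_A=D_BX$, then $X$, $Y=0$, $Z=\lambda I$ solve \eqref{eq:hom}.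

The equation $\lambda D_A=D_BX$ holds if and only if it holds on each $e_n$. There it reads $D_BXe_n=\lambda\delta_n^{a_n}e_n=D_B(\lambda\delta_n^{a_n-b_n}e_n)$, which by the injectivity of $D_B$ means $Xe_n=\lambda\delta_n^{a_n-b_n}e_n$. If $B\subset^*A$, then $X=\lambda D_B^{-1}D_A$, for any $\lambda$. If $B\setminus A$ is infinite, then $\|Xe_n\|=|\lambda|\delta_n^{-1}$ for $n\in B\setminus A$, and $\delta_n^{-1}\to\infty$; boundedness of $X$ forces $\lambda=0$, so $X=Y=Z=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:family}(a)]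
For $B=A$ Proposition~\ref{prop:hom} gives $\operatorname{End}(\mathcal S_A)=\mathbb CI$, so every $\mathcal S_A$ is transitive; $A=\emptyset$ gives Theorem~\ref{thm:main}. The dimensions in Theorem~\ref{thm:family}(a) are those in Proposition~\ref{prop:hom}.
\end{proof}

\begin{remark}\label{rem:roles}
The unitary $U$ is used twice, and both uses are needed. It must move the flag $(V_n)$: for $U=I$, every $X\oplus X$ with $X$ bounded and diagonal is an endomorphism of $\mathcal G(D,-D)$. And $I+U$ must have dense range. If $U'$ is a unitary and $y\ne0$ is orthogonal to $\operatorname{ran}(I+U')$, then $Y\xi=\langle\xi,y\rangle y$ satisfies $Y(I+U')=0$, and $X=-YD$, $Y$, $Z=0$ satisfy the equations of Lemma~\ref{lem:matrix} for $\mathcal G(D,-U'D)$, because $X+YD=0$ and $X-YU'D=-Y(I+U')D=0$. This is a nonscalar endomorphism. The minus sign in the third subspace makes $I+U$ appear rather than $I-U$, and $I+U$ is invertible because $U$ is close to $I$.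
\end{remark}

\begin{remark}\label{rem:iso}
The systems $\mathcal S_A$ and $\mathcal S_B$ are isomorphic if and only if $A\setminus B$ and $B\setminus A$ are both finite. An isomorphism and its inverse are nonzero homomorphisms, which gives one direction. For the other, $D_B^{-1}D_A\oplus I$ and $D_A^{-1}D_B\oplus I$ are homomorphisms inverse to each other.
\end{remark}

\section{Number of classes, dimension, and number of subspaces}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:family}(b)]
We first find $2^{\aleph_0}$ infinite subsets of $\mathbb N$ with pairwise finite intersections. Identify $\mathbb N$, by a bijection, with the set of nonempty finite $0$--$1$ words. For an infinite $0$--$1$ sequence $\omega$ let $A_\omega$ be the set of its nonempty initial segments. Each $A_\omega$ is infinite, and if $\omega$ and $\omega'$ first differ in position $j$, then $A_\omega\cap A_{\omega'}$ has $j-1$ elements. So for $\omega\ne\omega'$ both $A_\omega\setminus A_{\omega'}$ and $A_{\omega'}\setminus A_\omega$ are infinite, and by part (a) both Hom spaces between $\mathcal S_{A_\omega}$ and $\mathcal S_{A_{\omega'}}$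 vanish. An isomorphism is a nonzero homomorphism, so these $2^{\aleph_0}$ systems are pairwise non-isomorphic.

For the upper bound, an infinite-dimensional transitive system lives on a separable space by Lemma~\ref{lem:reduce}(a) and (c), so a unitary carries it to a system on $\ell^2$. Every closed subspace of $\ell^2$ is the closure of the set of terms of a sequence in $\ell^2$, and $\ell^2$ has cardinality $2^{\aleph_0}$. Hence there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ closed subspaces, and at most $2^{\aleph_0}$ triples of them.
\end{proof}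

\begin{proof}[Proof of Theorem~\ref{thm:family}(c)]
Transitive systems exist in dimension $1$ (for instance $(\mathbb C;0,0,0)$, as $B(\mathbb C)=\mathbb CI$), in dimension $2$ (three distinct lines) and in dimension $\aleph_0$ (Theorem~\ref{thm:main}); a unitary transports them to any Hilbert space of the same dimension. Dimension $0$ is excluded by definition, finite dimensions $\kappa\ge3$ by Proposition~\ref{prop:three}, and uncountable dimensions by Lemma~\ref{lem:reduce}(a) and (c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(d)]
For $n\ge3$ append $E_4=\dots=E_n=0$ to the system of Theorem~\ref{thm:main}. Every operator leaves $0$ invariant, so the endomorphism algebra is still $\mathbb CI$. For $n\le2$ there is no infinite-dimensional indecomposable system by Proposition~\ref{prop:two}, and hence no transitive one by Lemma~\ref{lem:reduce}(a).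
\end{proof}

\begin{thebibliography}{1}

\bibitem{EW}
Masatoshi Enomoto and Yasuo Watatani,
\emph{Relative position of four subspaces in a Hilbert space},
arXiv:math/0404545 (2004).

\end{thebibliography}
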